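\title{Faithfulness of the maps $\tau_i\mapsto P(\sigma_i)$ on the singular braid monoid}

\begin{abstract}
For $n\ge 3$ and $a,b,c\in\mathbb C$, consider the homomorphism from the singular braid monoid $SM_n$ to the group algebra $\mathbb C[B_n]$ that fixes every braid and sends the singular generator $\tau_i$ to $a\sigma_i+b\sigma_i^{-1}+c$. We prove that it is injective if and only if at least two of $a,b,c$ are nonzero. More generally, over any field and for any Laurent polynomial $P$, the map $\tau_i\mapsto P(\sigma_i)$ is injective if and only if $P$ has at least two nonzero coefficients, and it is then injective even up to scalars. The proof evaluates a single half-twist at a root of $P$, by means of an induced module graded by the conjugacy class of $\sigma_1$. It does not use Paris's theorem on the Birman representation, and recovers it as the case $P=z-z^{-1}$.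
\end{abstract}

\section{Introduction}\label{sec:intro}

The braid group $B_n$ is generated by $\sigma_1,\dots,\sigma_{n-1}$ with the relations
\begin{equation}\label{eq:braid}
\sigma_i\sigma_j=\sigma_j\sigma_i\quad(|i-j|\ge2),\qquad \sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}.
\end{equation}
The \emph{singular braid monoid} (Baez--Birman monoid) $SM_n$ is the monoid generated by $\sigma_1^{\pm1},\dots,\sigma_{n-1}^{\pm1}$ and $\tau_1,\dots,\tau_{n-1}$, subject to $\sigma_i\sigma_i^{-1}=\sigma_i^{-1}\sigma_i=1$, to \eqref{eq:braid}, and to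
\begin{gather}
\tau_i\tau_j=\tau_j\tau_i\quad(|i-j|\ge 2),\label{eq:tt}\\
\sigma_j\tau_i=\tau_i\sigma_j\quad(|i-j|\ge2\ \text{or}\ i=j),\label{eq:comm}\\
\sigma_i\sigma_{i+1}\tau_i=\tau_{i+1}\sigma_i\sigma_{i+1},\qquad \sigma_{i+1}\sigma_i\tau_{i+1}=\tau_i\sigma_{i+1}\sigma_i.\label{eq:conj}
\end{gather}
In the picture of a braid as $n$ descending strands, $\sigma_i$ and $\sigma_i^{-1}$ are the two crossings of the strands in positions $i$ and $i+1$, and $\tau_i$ is a double point at which these strands meet. A double point can be resolved into a braid in three local ways: by either crossing, or by no crossing. Replacing each double point by a fixed linear combination of its three resolutions turns a singular braid into an element of the group algebra of $B_n$, and one can ask whether the singular braid is determined by this element.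

More precisely, let $\varphi\colon B_n\to G$ be a homomorphism to a group, $\Bbbk$ a field and $a,b,c\in\Bbbk$. Define $\Phi_{a,b,c}\colon SM_n\to\Bbbk[G]$ by
\[
\Phi_{a,b,c}(\sigma_i^{\pm1})=\varphi(\sigma_i^{\pm1}),\qquad \Phi_{a,b,c}(\tau_i)=a\,\varphi(\sigma_i)+b\,\varphi(\sigma_i^{-1})+c\cdot 1 .
\]
This is a homomorphism to the multiplicative monoid of $\Bbbk[G]$ (see below), and it is called \emph{faithful} if it is injective. For $\varphi=\mathrm{id}$, $\Bbbk=\mathbb C$ and $(a,b,c)=(1,-1,0)$ it is the Birman representation $\tau_i\mapsto\sigma_i-\sigma_i^{-1}$, which Paris proved to be faithful. The problem treated here comes from Bardakov, Chbili and Kozlovskaya \cite{BCK}: for fixed $n\ge3$ and $\varphi=\mathrm{id}$, for which $a,b,c\in\mathbb C$ is $\Phi_{a,b,c}$ faithful?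

\begin{theorem}\label{thm:abc}
Let $n\ge 3$ and $a,b,c\in\mathbb C$. The representation $\Phi_{a,b,c}\colon SM_n\to\mathbb C[B_n]$ is faithful if and only if at least two of the three numbers $a,b,c$ are nonzero.
\end{theorem}

The answer does not depend on $n$, and neither the field $\mathbb C$ nor the exponents $1,-1,0$ play a role. For a field $\Bbbk$ and a Laurent polynomial $P\in\Bbbk[z^{\pm1}]$ define $\Phi_P\colon SM_n\to\Bbbk[B_n]$ by
\[
\Phi_P(\sigma_i^{\pm1})=\sigma_i^{\pm1},\qquad \Phi_P(\tau_i)=P(\sigma_i).
\]
To see that $\Phi_P$ is well defined, note that each relation in \eqref{eq:comm} and \eqref{eq:conj} has the form $g\tau_i=\tau_jg$, where $g$ is a braid with $g\sigma_ig^{-1}=\sigma_j$ by \eqref{eq:braid}. Conjugation by $g$ is an algebra automorphism of $\Bbbk[B_n]$, so $gP(\sigma_i)=P(\sigma_j)g$. Relation \eqref{eq:tt} is respected because $P(\sigma_i)$ and $P(\sigma_j)$ commute when $\sigma_i$ and $\sigma_j$ do. If $\varphi_*\colon\Bbbk[B_n]\to\Bbbk[G]$ is the linear extension of $\varphi$, then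
\begin{equation}\label{eq:factor}
\Phi_{a,b,c}=\varphi_*\circ\Phi_P\qquad\text{with } P=az+c+bz^{-1},
\end{equation}
so $\Phi_{a,b,c}$ is well defined too. The composite of the natural map $B_n\to SM_n$ with $\Phi_P$ is the inclusion $B_n\subset \Bbbk[B_n]$; hence $B_n\to SM_n$ is injective, and we regard $B_n$ as a group of units of $SM_n$.

Call $P$ \emph{non-monomial} if it has at least two nonzero coefficients. The remaining $P$ are those of the form $pz^\ell$ with $p\in\Bbbk$, that is, zero and the units of $\Bbbk[z^{\pm1}]$.

\begin{theorem}\label{thm:main}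
Let $n\ge3$, let $\Bbbk$ be a field of any characteristic, and let $P\in\Bbbk[z^{\pm1}]$. Then $\Phi_P\colon SM_n\to\Bbbk[B_n]$ is faithful if and only if $P$ has at least two nonzero coefficients. In that case it is projectively faithful: $\Phi_P(x)=\lambda\Phi_P(y)$ with $\lambda\in\Bbbk^*$ implies $x=y$ and $\lambda=1$.
\end{theorem}

Theorem~\ref{thm:abc} is the case $\Bbbk=\mathbb C$, $P=az+c+bz^{-1}$. The proof is independent of Paris's theorem, which is the case $P=z-z^{-1}$.

Section~\ref{sec:two} treats two strands and monomials, which suggest both the answer and the method. Section~\ref{sec:half} isolates three properties of the conjugates of $\sigma_1$ and derives a normal form in $SM_n$. Section~\ref{sec:module} is the core of the argument. Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and draws consequences for integral domains, for arbitrary $\varphi$, and for divisibility in $SM_n$. The three properties are proved in Section~\ref{sec:mcg} with mapping class groups.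

Throughout, $\varepsilon\colon B_n\to\mathbb Z$ is the exponent sum, $\varepsilon(\sigma_i)=1$, and $\pi\colon B_n\to S_n$ is the permutation homomorphism, $\pi(\sigma_i)=(i\ \ i+1)$.

\section{Two strands, and monomials}\label{sec:two}

For $n=2$ the same presentation has generators $\sigma^{\pm1},\tau$ and the relation $\sigma\tau=\tau\sigma$. Every element is of the form $\sigma^i\tau^j$ with $i\in\mathbb Z$, $j\in \mathbb N=\{0,1,2,\dots\}$, and the homomorphism $\sigma\mapsto(1,0)$, $\tau\mapsto(0,1)$ shows that $SM_2\cong\mathbb Z\times\mathbb N$. Identifying $\Bbbk[B_2]$ with $\Bbbk[z^{\pm1}]$, we have $\Phi_P(\sigma^i\tau^j)=z^iP^j$.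

We shall use repeatedly that a non-monomial $P$ has a root $r\ne0$ in an algebraic closure $\overline\Bbbk$: write $P=z^\ell Q$ with $Q$ a polynomial and $Q(0)\ne0$; then $\deg Q\ge1$, and $r$ is any root of $Q$.

\begin{proposition}\label{prop:two}
Let $n=2$. If $P$ is non-monomial, then $\Phi_P$ is faithful. If $P=pz^\ell$, then $\Phi_P$ is faithful if and only if $p\neq0$ and $p$ is not a root of unity.
\end{proposition}

\begin{proof}
Let $P$ be non-monomial, with a root $r\ne0$ of multiplicity $\mu\ge1$. Since $z^i$ does not vanish at $r$, the element $z^iP^j$ vanishes at $r$ to order $j\mu$. So the image determines $j$, and then $i$, because $P^j\neq0$ can be cancelled in the domain $\Bbbk[z^{\pm1}]$.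

Let $P=pz^\ell$, so that $\sigma^i\tau^j\mapsto p^jz^{i+\ell j}$. If $p=0$, then $\tau$ and $\tau^2$ both map to $0$. If $p^m=1$ with $m\ge1$, then $\tau^m$ and $\sigma^{\ell m}$ both map to $z^{\ell m}$. Otherwise the coefficient $p^j$ determines $j$, and the exponent then determines $i$.
\end{proof}

A monomial can thus be faithful on $SM_2$, because the scalar $p^j$ counts the double points. With three strands a scalar cannot also record where the double point is.

\begin{proposition}\label{prop:monomial}
Let $n\ge3$ and $P=pz^\ell$ with $p\in\Bbbk$, possibly $p=0$. Then $\Phi_P$ is not faithful.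
\end{proposition}

\begin{proof}
We have $\Phi_P(\tau_1\sigma_1^{-\ell})=p\cdot1=\Phi_P(\tau_2\sigma_2^{-\ell})$. But $\tau_1\sigma_1^{-\ell}\ne\tau_2\sigma_2^{-\ell}$ in $SM_n$: the homomorphism $\Phi_Q\colon SM_n\to\mathbb C[B_n]$ with $Q=z^\ell(1+z)$ sends them to $1+\sigma_1$ and $1+\sigma_2$, and $\sigma_1\ne\sigma_2$ because $\pi(\sigma_1)\neq\pi(\sigma_2)$.
\end{proof}

These two propositions suggest Theorem~\ref{thm:main}. The difficulty in proving it is that different resolutions of a singular braid may be equal as braids, so that terms of $\Phi_P(x)$ merge or cancel, and the terms that are visibly safe carry too little information. For $P=z-z^{-1}$, the parts of $\Phi_P(\tau_1\tau_2\tau_1)$ of largest and smallest exponent sum are $\sigma_1\sigma_2\sigma_1$ and $-(\sigma_1\sigma_2\sigma_1)^{-1}$; by \eqref{eq:braid} they are the same for $\tau_2\tau_1\tau_2$. Yet $\tau_1\tau_2\tau_1\neq\tau_2\tau_1\tau_2$, since under $\Phi_{1+z}$ the parts of exponent sum $1$ are $2\sigma_1+\sigma_2$ and $\sigma_1+2\sigma_2$.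

The proof of Proposition~\ref{prop:two} offers a better tool. It can be read as an induction: $\tau$ divides $x\in SM_2$ exactly when $\Phi_P(x)$ vanishes at $r$; so two elements with the same image are both divisible by $\tau$ or both braids, and in the first case one cancels $P$ and repeats. For $n\ge3$ the algebra homomorphism $\Bbbk[B_n]\to\overline\Bbbk$, $g\mapsto r^{\varepsilon(g)}$, kills all $P(\sigma_i)$ at once, so it detects a double point without locating it. We need to set \emph{one} conjugate $u$ of $\sigma_1$ equal to $r$, and only at the left end of a product. This is the quotient by the right ideal generated by $u-r$, studied in Section~\ref{sec:module}.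

\section{Half-twists and a normal form}\label{sec:half}

From now on $n\ge3$. Let $X\subset B_n$ be the conjugacy class of $\sigma_1$; its elements are called \emph{half-twists}. Put $\rho_1=1$ and $\rho_{i+1}=\sigma_i\sigma_{i+1}\rho_i$. By \eqref{eq:braid}, the first relation in \eqref{eq:conj} and induction on $i$,
\begin{equation}\label{eq:rho}
\rho_i\sigma_1\rho_i^{-1}=\sigma_i,\qquad \rho_i\tau_1\rho_i^{-1}=\tau_i .
\end{equation}
So $X$ contains all $\sigma_i$. Every $x\in X$ has $\varepsilon(x)=1$, hence infinite order, so $\Bbbk[\langle x\rangle]\cong\Bbbk[z^{\pm1}]$ is a domain in which $P(x)\ne0$ whenever $P\neq 0$. Also $\pi(x)$ is a transposition. Everything else that we need about $B_n$ is the following.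

\begin{proposition}\label{prop:H}
Let $n\ge3$.
\begin{itemize}
\item[(H1)] If $x,y\in X$ and $x^k=y^k$ for some $k\ne0$, then $x=y$.
\item[(H2)] If $x\neq y$ in $X$ commute, then $n\ge4$ and there is $h\in B_n$ with $x=h\sigma_1h^{-1}$ and $y=h\sigma_3h^{-1}$.
\item[(H3)] The centralizer of $\sigma_1$ in $B_n$ is generated by $\sigma_1$, $\sigma_3,\dots,\sigma_{n-1}$ and $(\sigma_1\sigma_2)^3$.
\end{itemize}
\end{proposition}

The proof is in Section~\ref{sec:mcg}; for (H3) compare Fenn, Rolfsen and Zhu \cite{FRZ}. Let $B_n$ act on $X$ on the right by $x\cdot g=g^{-1}xg$. Properties (H1) and (H2) describe the orbits of one half-twist on the others.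

\begin{lemma}\label{lem:orbits}
Let $v\in X$, let $S\subset X$ be an orbit of $\langle v\rangle$, and let $x\in S$.
\begin{itemize}
\item[(a)] If $xv=vx$, then $S=\{x\}$. Otherwise the elements $v^{-k}xv^k$, $k\in\mathbb Z$, are pairwise distinct.
\item[(b)] No two distinct elements of $S$ commute.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first sentence holds by definition of the action. If $v^{-k}xv^k=v^{-k'}xv^{k'}$ with $j=k-k'\ne0$, then $x$ commutes with $v^j$, so $(xvx^{-1})^j=v^j$. By (H1), $xvx^{-1}=v$.

(b) Suppose $y\neq y'$ in $S$ commute and $y'=v^{-k}yv^k$. By (H2), $\pi(y)$ and $\pi(y')$ are transpositions with disjoint two-element supports $I$ and $I'$. The permutation $w=\pi(v)^k$ is the identity or a transposition, so $w=w^{-1}$, and $\pi(y')=w\pi(y)w^{-1}$ gives $w(I)=I'$. Then $w$ moves both points of $I$, so $w$ is the transposition with support $I$, and $w(I)=I\ne I'$, a contradiction.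
\end{proof}

In a word in the generators of $SM_n$, we want to move all braid letters to the right. Each $\tau_i$ then becomes a conjugate $g\tau_1g^{-1}$, whose image $P(g\sigma_1g^{-1})$ depends only on the half-twist $g\sigma_1g^{-1}$. For $\Phi_P$ to be faithful, $g\tau_1g^{-1}$ itself must depend only on this half-twist. This is where (H3) enters.

\begin{lemma}\label{lem:nf}
For $u=g\sigma_1g^{-1}\in X$, the element $\widehat u=g\tau_1g^{-1}\in SM_n$ depends only on $u$, and $\widehat{\sigma_i}=\tau_i$. Moreover:
\begin{itemize}
\item[(N1)] $\beta\,\widehat u=\widehat{\beta u\beta^{-1}}\,\beta$ for $\beta\in B_n$, and every element of $SM_n$ has the form $\widehat u_1\cdots\widehat u_d\,\beta$ with $d\ge0$, $u_j\in X$, $\beta\in B_n$;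
\item[(N2)] if $u,v\in X$ commute, then $\widehat u\,\widehat v=\widehat v\,\widehat u$;
\item[(N3)] $\Phi_P(\widehat u)=P(u)$.
\end{itemize}
\end{lemma}

\begin{proof}
The braids that commute with $\tau_1$ form a subgroup of $B_n$. It contains $\sigma_1$ and $\sigma_3,\dots,\sigma_{n-1}$ by \eqref{eq:comm}. Put $\Delta=\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$, so that $\Delta^2=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=(\sigma_1\sigma_2)^3$. By \eqref{eq:comm} and \eqref{eq:conj},
\[
\Delta\tau_1=\sigma_1\sigma_2\tau_1\sigma_1=\tau_2\sigma_1\sigma_2\sigma_1=\tau_2\Delta,\qquad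
\Delta\tau_2=\sigma_2\sigma_1\tau_2\sigma_2=\tau_1\sigma_2\sigma_1\sigma_2=\tau_1\Delta,
\]
so $\Delta^2\tau_1=\tau_1\Delta^2$. By (H3), every braid that commutes with $\sigma_1$ commutes with $\tau_1$. If $g\sigma_1g^{-1}=h\sigma_1h^{-1}$, then $h^{-1}g$ commutes with $\sigma_1$, hence with $\tau_1$, and $g\tau_1g^{-1}=h\tau_1h^{-1}$. So $\widehat u$ is well defined, and $\widehat{\sigma_i}=\tau_i$ by \eqref{eq:rho}.

(N1) We have $\beta\widehat u\beta^{-1}=(\beta g)\tau_1(\beta g)^{-1}$ and $\beta u\beta^{-1}=(\beta g)\sigma_1(\beta g)^{-1}$. The set of products $\widehat u_1\cdots\widehat u_d\beta$ contains $1$ and is closed under right multiplication by $\sigma_i^{\pm1}$, and also by $\tau_i$, since $\beta\tau_i=\widehat{\beta\sigma_i\beta^{-1}}\beta$.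

(N2) If $u\neq v$, then (H2) gives $u=h\sigma_1h^{-1}$, $v=h\sigma_3h^{-1}$, so $\widehat u=h\tau_1h^{-1}$ and $\widehat v=h\tau_3h^{-1}$ by (N1), and these commute by \eqref{eq:tt}.

(N3) $\Phi_P(\widehat u)=gP(\sigma_1)g^{-1}=P(u)$.
\end{proof}

\section{Evaluating one half-twist at a root}\label{sec:module}

In this section $\Bbbk$ is algebraically closed, $P=\sum_{i=\ell}^{m}p_iz^i$ is non-monomial with $\ell<m$ and $p_\ell,p_m\ne0$, and $r\in\Bbbk^*$ is a fixed root of $P$. Fix $u\in X$.

\subsection*{The module and its grading}
Consider the right $\Bbbk[B_n]$-module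
\[
M=\Bbbk[B_n]\big/(u-r)\,\Bbbk[B_n],
\]
and let $e\in M$ be the class of $1$, so that $eg$ is the class of $g$ and $eu=re$. (This is the module induced from the character $u\mapsto r$ of $\langle u\rangle$.) Choose a set $T$ of representatives of the right cosets $\langle u\rangle g$. Then
\[
\Bbbk[B_n]=\bigoplus_{g\in T}\Bbbk[\langle u\rangle]\,g,\qquad (u-r)\Bbbk[B_n]=\bigoplus_{g\in T}(u-r)\Bbbk[\langle u\rangle]\,g,
\]
and $\Bbbk[\langle u\rangle]/(u-r)\cong\Bbbk[z^{\pm1}]/(z-r)$ is one-dimensional because $r\ne0$. Hence $\{eg:g\in T\}$ is a basis of $M$. As $eu^kg=r^keg$, the line $L_y=\Bbbk\, eg$ depends only on the coset $y=\langle u\rangle g$, and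
\[
M=\bigoplus_{y\in\langle u\rangle\backslash B_n}L_y,\qquad L_y\,\beta=L_{y\beta}\quad(\beta\in B_n).
\]

We have $eP(u)=P(r)e=0$. The question is which products $P(v_1)\cdots P(v_d)$ kill $e$. There is an obvious sufficient condition: some $v_j$ equals $u$ and $v_1,\dots,v_{j-1}$ commute with $u$, so that $P(u)$ can be moved to the front. Proposition~\ref{prop:C} says that it is also necessary.

To see what a single factor $P(v)$ kills, observe that the half-twist $g^{-1}ug$ acts on the line through $eg$ by $r$:
\begin{equation}\label{eq:eigen}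
(eg)\,(g^{-1}ug)=eug=r\,eg .
\end{equation}
So we define the \emph{degree} of the coset $y=\langle u\rangle g$ to be $\deg y=g^{-1}ug\in X$. It does not depend on the representative $g$, since $u$ commutes with its powers, and $\deg(y\beta)=\beta^{-1}(\deg y)\beta$. For $A\subset X$ let $M_A$ be the sum of the lines $L_y$ with $\deg y\in A$, and write $M_x=M_{\{x\}}$. Then
\begin{equation}\label{eq:grading}
M=\bigoplus_{x\in X}M_x,\qquad M_x\,\beta=M_{\beta^{-1}x\beta},\qquad 0\ne e\in M_u .
\end{equation}

\begin{lemma}\label{lem:kernel}
Let $v\in X$. Then $M_vP(v)=0$, and $P(v)$ maps $M_{X\setminus\{v\}}$ injectively into itself. Hence the kernel of $P(v)$ on $M$ is $M_v$.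
\end{lemma}

\begin{proof}
By \eqref{eq:eigen}, $v$ acts on $M_v$ as the scalar $r$, so $P(v)$ acts as $P(r)=0$.

Conjugation by $v$ permutes $X\setminus\{v\}$, so $\langle v\rangle$ permutes the cosets of degree different from $v$. This action is free. Indeed, let $y=\langle u\rangle g$ and $yv^k=y$ with $k\ne0$. Then $gv^kg^{-1}=u^j$ for some $j$; exponent sums give $j=k$; and (H1) applied to $(gvg^{-1})^k=u^k$ gives $gvg^{-1}=u$, that is, $\deg y=v$. So if $\deg y\neq v$, the vectors $(eg)v^k$, $k\in \mathbb Z$, span distinct lines, and $\bigoplus_kL_{yv^k}$ is a free $\Bbbk[\langle v\rangle]$-module of rank one. The nonzero element $P(v)$ of the domain $\Bbbk[\langle v\rangle]$ acts on it injectively. Since $M_{X\setminus\{v\}}$ is the direct sum of these modules over the orbits, the second claim follows. The third follows from $M=M_v\oplus M_{X\setminus\{v\}}$.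
\end{proof}

\subsection*{One and two factors}
If $eP(v)=0$, then $e\in M_v\cap M_u$ by Lemma~\ref{lem:kernel}, so $v=u$.

Suppose next that $eP(v)P(w)=0$ and $v\ne u$. Then $eP(v)\neq0$ and $eP(v)\in M_w$. In
\[
eP(v)=\sum_{i=\ell}^mp_i\,ev^i
\]
the vector $ev^i\neq 0$ has degree $v^{-i}uv^i$. If $v$ does not commute with $u$, these degrees are pairwise distinct by Lemma~\ref{lem:orbits}(a), so $eP(v)$ has nonzero components in at least two degrees and cannot lie in $M_w$. Hence $v$ commutes with $u$, all terms have degree $u$, and $0\neq eP(v)\in M_u\cap M_w$ gives $w=u$. This is the obvious condition with $j=2$.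

For instance, take $n=3$, $P=z-z^{-1}$, $r=1$, $u=\sigma_1$, $v=\sigma_2$. Then $eP(v)=e\sigma_2-e\sigma_2^{-1}$ has components in the two degrees $\sigma_2^{-1}\sigma_1\sigma_2$ and $\sigma_2\sigma_1\sigma_2^{-1}$, so no $P(w)$ kills it. Both degrees have the permutation $(1\ 3)$, so the coarser grading by transpositions would not separate them.

The mechanism is that a non-monomial $P(v)$ spreads a vector over at least two degrees, unless $v$ commutes with the degree of that vector. With three factors a new feature appears. If $hP(v_2)P(v_3)=0$, then $hP(v_2)\in M_{v_3}$; when $v_2\neq v_3$ commute, this allows every $h\in M_{\{v_2,v_3\}}$, because $M_{v_2}P(v_2)=0$ and $M_{v_3}P(v_2)\subset M_{v_3}$. So the vectors killed by a longer product may occupy several degrees, which commute with each other, and we have to know that a spread vector does not fit into such a set of degrees. Lemma~\ref{lem:orbits}(b) provides exactly this.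

\subsection*{The general case}

\begin{lemma}\label{lem:spread}
Let $v\in X$, let $S\subset X$ be an infinite orbit of $\langle v\rangle$, and let $0\ne h\in M_S$. Then $hP(v)$ has nonzero components in $M_x$ for at least two different $x\in S$.
\end{lemma}

\begin{proof}
Fix $x\in S$. By Lemma~\ref{lem:orbits}(a) and \eqref{eq:grading}, the decomposition of $M_S$ by degree is $M_S=\bigoplus_{k\in\mathbb Z}M_xv^k$. Write $h=\sum_{k=s}^th_kv^k$ with $h_k\in M_x$, $s\le t$ and $h_s,h_t\ne0$. Then $hP(v)=\sum_{k,i}p_ih_kv^{k+i}$. Its component in $M_xv^{s+\ell}$ is $p_\ell h_sv^{s+\ell}\ne0$, its component in $M_xv^{t+m}$ is $p_mh_tv^{t+m}\ne0$, and $s+\ell<t+m$.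
\end{proof}

Call $A\subset X$ a \emph{commuting set} if its elements commute pairwise. For such $A$ and $v\in X$ put
\[
A*v=\{v\}\cup\{x\in A:\ xv=vx\},
\]
which is again a commuting set. It bounds the degrees of the preimage of $M_A$ under $P(v)$.

\begin{lemma}\label{lem:B}
Let $A\subset X$ be a commuting set, $v\in X$ and $h\in M$. If $hP(v)\in M_A$, then $h\in M_{A*v}$.
\end{lemma}

\begin{proof}
Write $h=\sum_Sh_S$ with $h_S\in M_S$, where $S$ runs over the orbits of $\langle v\rangle$ on $X$. Each $M_S$ is preserved by $P(v)$, so $h_SP(v)$ is the $M_S$-component of $hP(v)$, and $h_SP(v)\in M_{A\cap S}$. By Lemma~\ref{lem:orbits}(a), $S$ is infinite or $S=\{x\}$ with $xv=vx$.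

If $S$ is infinite, then $|A\cap S|\le1$ by Lemma~\ref{lem:orbits}(b), so $h_SP(v)$ has at most one nonzero component, and $h_S=0$ by Lemma~\ref{lem:spread}.

Let $S=\{x\}$ with $xv=vx$. If $x=v$ or $x\in A$, then $x\in A*v$. Otherwise $A\cap S=\emptyset$, so $h_SP(v)=0$, and $h_S\in M_x\cap M_v=0$ by Lemma~\ref{lem:kernel}.
\end{proof}

The hypothesis that $A$ is commuting cannot be dropped: for $P=1+z$, $u=\sigma_1$, $v=\sigma_2$ and $A=\{\sigma_1,\sigma_2^{-1}\sigma_1\sigma_2\}$ we have $eP(v)=e+e\sigma_2\in M_A$, although the degree $\sigma_1$ of $e$ does not commute with $v$.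

\begin{proposition}\label{prop:C}
Let $v_1,\dots,v_d\in X$ and suppose $e\,P(v_1)\cdots P(v_d)=0$ in $M$. Then there is $j$ with $v_j=u$ such that $v_1,\dots,v_{j-1}$ commute with $u$. Consequently, in $SM_n$,
\[
\widehat v_1\cdots\widehat v_d=\widehat u\;\widehat v_1\cdots\widehat v_{j-1}\,\widehat v_{j+1}\cdots\widehat v_d .
\]
\end{proposition}

\begin{proof}
We read the product from the right. Put $f_i=eP(v_1)\cdots P(v_i)$ for $0\le i\le d$, and define commuting sets by $A_d=\emptyset$, $A_{i-1}=A_i*v_i$. We have $f_d=0\in M_{A_d}$ and $f_i=f_{i-1}P(v_i)$, so Lemma~\ref{lem:B} gives $f_i\in M_{A_i}$ for all $i$, by descending induction. In particular $e=f_0\in M_{A_0}$, and $0\neq e\in M_u$ forces $u\in A_0$.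

We claim that for each $x\in A_i$ there is $j>i$ such that $v_j=x$ and $v_{i+1},\dots,v_{j-1}$ commute with $x$. For $i=d$ there is nothing to prove. Let $x\in A_{i-1}$. If $x=v_i$, take $j=i$. Otherwise $x\in A_i$ and $x$ commutes with $v_i$, so the index $j>i$ found for $x\in A_i$ serves. The case $i=0$, $x=u$ is the first assertion, and the identity follows by applying (N2) $j-1$ times.
\end{proof}

\section{Proof of the main theorem and consequences}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $P$ has at most one nonzero coefficient, $\Phi_P$ is not faithful by Proposition~\ref{prop:monomial}. Let $P$ be non-monomial. It suffices to prove projective faithfulness, and since $\Bbbk[B_n]\subset\overline\Bbbk[B_n]$ we may assume that $\Bbbk$ is algebraically closed. Let $\Phi_P(x)=\lambda\Phi_P(y)$ with $\lambda\in\Bbbk^*$. By (N1) write $x=\widehat u_1\cdots\widehat u_d\,\beta$ and $y=\widehat v_1\cdots\widehat v_{d'}\,\beta'$; by (N3),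
\begin{equation}\label{eq:equal}
P(u_1)\cdots P(u_d)\,\beta=\lambda\,P(v_1)\cdots P(v_{d'})\,\beta' .
\end{equation}
We prove $x=y$ and $\lambda=1$ by induction on $d$, for all $y$ and $\lambda$.

Let $d=0$. If $d'\ge1$, form $M$ with $u=v_1$ and apply both sides of \eqref{eq:equal} to $e$. Since $eP(v_1)=0$, we get $e\beta=0$, which is impossible because $\beta$ is invertible and $e\ne0$. So $d'=0$ and $\beta=\lambda\beta'$ in $\Bbbk[B_n]$, whence $\lambda=1$ and $x=\beta=\beta'=y$.

Let $d\ge1$. Form $M$ with $u=u_1$. The left side of \eqref{eq:equal} kills $e$, and $\lambda\beta'$ is a unit, so $eP(v_1)\cdots P(v_{d'})=0$. By Proposition~\ref{prop:C}, $y=\widehat u_1y_1$ for some $y_1\in SM_n$. Put $x_1=\widehat u_2\cdots\widehat u_d\,\beta$, so that $x=\widehat u_1x_1$ and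
\[
P(u_1)\bigl(\Phi_P(x_1)-\lambda\Phi_P(y_1)\bigr)=0 .
\]
The algebra $\Bbbk[B_n]$ is a free left module over the domain $\Bbbk[\langle u_1\rangle]$, with a set of right coset representatives as basis, and $P(u_1)\ne0$. So left multiplication by $P(u_1)$ is injective, and $\Phi_P(x_1)=\lambda\Phi_P(y_1)$. By induction $x_1=y_1$ and $\lambda=1$, hence $x=y$.
\end{proof}

The scalar $\lambda$ costs nothing because the test ``$e\,\Phi_P(x)=0$'' does not see scalars. That $P$ is non-monomial was used twice: for the existence of the root $r\ne0$, and for the inequality $\ell<m$ in Lemma~\ref{lem:spread}. The hypothesis $n\ge3$ is needed for Proposition~\ref{prop:monomial}, which fails for $n=2$ by Proposition~\ref{prop:two}.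

\begin{corollary}\label{cor:domain}
Let $n\ge3$, let $R$ be an integral domain with fraction field $F$, and let $P\in R[z^{\pm1}]$. Then $\Phi_P\colon SM_n\to R[B_n]$ is faithful if and only if $P$ has at least two nonzero coefficients. In that case $\Phi_P(x)=\lambda\Phi_P(y)$ in $F[B_n]$ with $\lambda\in F^*$ implies $x=y$ and $\lambda=1$.
\end{corollary}

\begin{proof}
Compose with the inclusion $R[B_n]\subset F[B_n]$ and apply Theorem~\ref{thm:main} over $F$.
\end{proof}

\begin{corollary}\label{cor:phi}
Let $n\ge3$, let $\varphi\colon B_n\to G$ be any group homomorphism, $\Bbbk$ any field and $a,b,c\in\Bbbk$. Then $\Phi_{a,b,c}\colon SM_n\to\Bbbk[G]$ is faithful if and only if $\varphi$ is injective and at least two of $a,b,c$ are nonzero.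
\end{corollary}

\begin{proof}
Use \eqref{eq:factor}. If $\varphi$ is injective, then $\varphi_*$ maps the basis $B_n$ injectively into the basis $G$, so it is injective; thus $\Phi_{a,b,c}$ is faithful if and only if $\Phi_P$ is, and Theorem~\ref{thm:main} applies. If $\varphi(g)=1$ with $g\ne1$, then $g$ and $1$ are distinct elements of $B_n\subset SM_n$ with the same image.
\end{proof}

\begin{corollary}\label{cor:div}
Let $n\ge 3$, let $\Bbbk$ be any field, $P\in\Bbbk[z^{\pm1}]$ non-monomial, $u\in X$ and $x\in SM_n$. Then $x\in\widehat u\,SM_n$ if and only if $\Phi_P(x)\in P(u)\,\Bbbk[B_n]$.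
\end{corollary}

\begin{proof}
If $x=\widehat ux'$, then $\Phi_P(x)=P(u)\Phi_P(x')$. Conversely, let $\Phi_P(x)\in P(u)\Bbbk[B_n]$, write $x=\widehat v_1\cdots\widehat v_d\,\beta$, and form $M$ over $\overline\Bbbk$. Then $eP(v_1)\cdots P(v_d)\beta=e\Phi_P(x)=0$. Cancel $\beta$ and apply Proposition~\ref{prop:C}.
\end{proof}

\section{Half-twists as mapping classes}\label{sec:mcg}

It remains to prove Proposition~\ref{prop:H}. The square of a half-twist is a Dehn twist about a curve, and the plan is to replace each statement about half-twists by a statement about these curves.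

\subsection*{Background}
Let $\Sigma$ be a compact oriented surface with finitely many marked interior points, called punctures. The mapping class group $\mathrm{Mod}(\Sigma)$ consists of the orientation-preserving homeomorphisms that fix $\partial\Sigma$ pointwise and preserve the set of punctures, up to isotopy through such homeomorphisms; the product is composition. A \emph{curve} is a simple closed curve in the interior that avoids the punctures, and equality of curves means isotopy through curves. The \emph{Dehn twist} $T_\gamma$ is the identity outside an annular neighborhood $S^1\times[0,1]$ of $\gamma$ and is $(\theta,t)\mapsto(\theta+2\pi t,t)$ on it, for a parametrization compatible with the orientation; its class depends only on the isotopy class of $\gamma$.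

Consider a disc with $n$ punctures on a line. If $N$ is a round subdisc containing exactly two consecutive punctures, the half-twist in $N$ is the identity outside $N$ and exchanges the two punctures by a half turn; the direction is chosen so that its square is $T_{\partial N}$. Sending $\sigma_i$ to the half-twist that exchanges the $i$-th and $(i+1)$-st punctures gives an isomorphism from $B_n$ to the mapping class group \cite[\S9.1]{FM}, under which $\pi$ is the action on the punctures. We take $D_n$ to be a large disc in the plane with punctures $1,\dots,n$ on the real axis, and $N_i$ the disc of radius $3/4$ centered at $i+\frac12$, so that $N_i\cap N_j=\emptyset$ for $|i-j|\ge2$. We identify $B_n=\mathrm{Mod}(D_n)$ and put $\alpha=\partial N_1$. Let $\delta$ be the circle of radius $3/2$ centered at $2$; it encloses $N_1$, $N_2$ and exactly the punctures $1,2,3$, and it is disjoint from $N_j$ for $j\geq 4$ (Figure~\ref{fig:disc}). The braid $(\sigma_1\sigma_2)^3$ is the full twist of the first three strands, which turns the disc bounded by $\delta$ once around; thus $(\sigma_1\sigma_2)^3=T_\delta$.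

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (3,0) ellipse (3.4 and 2);
\foreach \x in {1,2,3,4,5} {\fill (\x,0) circle (0.05); \node[below] at (\x,0) {\scriptsize $\x$};}
\draw[thick] (1.5,0) circle (0.75);
\draw (3.5,0) circle (0.75);
\draw (4.5,0) circle (0.75);
\draw[thick,dashed] (2,0) circle (1.5);
\node at (1.5,0.95) {\small $\alpha$};
\node at (2,1.7) {\small $\delta$};
\node at (3.65,0.97) {\small $N_3$};
\node at (4.65,0.97) {\small $N_4$};
\end{tikzpicture}
\caption{The disc $D_5$ with the curve $\alpha=\partial N_1$ around punctures $1,2$, the curve $\delta$ (dashed) around punctures $1,2,3$, and the discs $N_3,N_4$ supporting $\sigma_3,\sigma_4$. Replacing punctures $1,2$ by a single puncture turns $\delta$ into a curve around two punctures.}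
\label{fig:disc}
\end{figure}

A curve is \emph{essential} if it is not homotopic to a point, a puncture or a boundary component. A curve in $D_n$ bounds a disc, and the number of punctures in this disc is a homotopy invariant, equal to $0$, $1$, $n$ in the three excluded cases. So a curve enclosing exactly two punctures is essential because $n\ge3$. For essential curves $\gamma,\gamma'$ and $g\in \mathrm{Mod}(D_n)$ we use \cite[\S3.3]{FM}:
\begin{itemize}
\item[(T1)] $gT_\gamma g^{-1}=T_{g(\gamma)}$;
\item[(T2)] if $T_\gamma^k=T_{\gamma'}^k$ with $k\ne0$, then $\gamma=\gamma'$;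
\item[(T3)] if $T_\gamma$ and $T_{\gamma'}$ commute, then $\gamma=\gamma'$ or $\gamma,\gamma'$ have disjoint representatives.
\end{itemize}

\subsection*{The curve of a half-twist}
For $x=g\sigma_1g^{-1}\in X$, (T1) gives $x^2=T_{g(\alpha)}$. The curve $g(\alpha)$ encloses exactly two punctures, and by (T2) it is the only essential curve whose twist is $x^2$. Denote it by $\alpha_x$. This characterization gives $\alpha_{\sigma_i}=\partial N_i$ and, with (T1), $\alpha_{hxh^{-1}}=h(\alpha_x)$. To recover $x$ from $\alpha_x$ we need the stabilizer of $\alpha$. Let $Y=D_n\setminus\operatorname{int}N_1$, a surface with two boundary circles and $n-2$ punctures, and let $\iota\colon\mathrm{Mod}(Y)\to\mathrm{Mod}(D_n)$ be extension by the identity.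

\begin{lemma}\label{lem:stab}
If $g\in B_n$ and $g(\alpha)=\alpha$, then $g\in\langle\sigma_1\rangle\cdot\iota(\mathrm{Mod}(Y))$. Every element of $\langle\sigma_1\rangle\cdot\iota(\mathrm{Mod}(Y))$ commutes with $\sigma_1$. If $x,y\in X$ and $\alpha_x=\alpha_y$, then $x=y$.
\end{lemma}

\begin{proof}
An isotopy of curves extends to an isotopy of the surface, so $g$ has a representative $f$ that maps the circle $\alpha$ onto itself. Then $f(N_1)=N_1$, since $N_1$ is the side of $\alpha$ that does not contain $\partial D_n$, and $f$ preserves the orientation of $N_1$, hence of $\alpha$. An orientation-preserving homeomorphism of a circle is isotopic to the identity; performing this isotopy in an annular neighborhood of $\alpha$, we may assume that $f$ fixes $\alpha$ pointwise. Now $f=f_{\rm in}f_{\rm out}$ with $f_{\rm in}$ supported in $N_1$ and $f_{\rm out}$ supported in $Y$. The class of $f_{\rm in}$ comes from $\mathrm{Mod}(N_1)\cong B_2$, which is generated by the half-twist in $N_1$. This proves the first claim. The second holds because a homeomorphism supported in $Y$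 commutes with one supported in $N_1$. For the third, let $x=g\sigma_1g^{-1}$, $y=h\sigma_1h^{-1}$ and $g(\alpha)=h(\alpha)$. Then $h^{-1}g$ fixes $\alpha$, so it commutes with $\sigma_1$, and $x=y$.
\end{proof}

\begin{proof}[Proof of (H1)]
From $x^k=y^k$ we get $T_{\alpha_x}^k=x^{2k}=y^{2k}=T_{\alpha_y}^k$. So $\alpha_x=\alpha_y$ by (T2), and $x=y$ by Lemma~\ref{lem:stab}.
\end{proof}

\begin{proof}[Proof of (H2)]
The twists $T_{\alpha_x}=x^2$ and $T_{\alpha_y}=y^2$ commute, and $\alpha_x\ne\alpha_y$ by Lemma~\ref{lem:stab}. By (T3) choose disjoint representatives, bounding discs $E_x$ and $E_y$ with two punctures each. Discs with disjoint boundaries are nested or disjoint. If they were nested, the annulus between the curves would contain no puncture, and $\alpha_x=\alpha_y$. So $E_x\cap E_y=\emptyset$, and $n\ge4$.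

Remove from $D_n$ the interiors of $N_1,N_3$, or those of $E_x,E_y$. In both cases the result is a sphere with three boundary circles and $n-4$ punctures. By the classification of surfaces there is an orientation-preserving homeomorphism from the first to the second that takes punctures to punctures and $\partial D_n,\partial N_1,\partial N_3$ to $\partial D_n,\partial E_x,\partial E_y$; after an isotopy near $\partial D_n$ it is the identity there. It extends over $N_1\to E_x$ and $N_3\to E_y$, matching the punctures, and defines $h\in B_n$. The half-twists $h\sigma_1h^{-1}$ and $h\sigma_3h^{-1}$ have curves $h(\partial N_1)=\alpha_x$ and $h(\partial N_3)=\alpha_y$, so they equal $x$ and $y$ by Lemma~\ref{lem:stab}.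
\end{proof}

\subsection*{The centralizer of $\sigma_1$}
By Lemma~\ref{lem:stab}, (H3) reduces to finding generators of $\mathrm{Mod}(Y)$. Shrinking $N_1$ to one puncture relates $\mathrm{Mod}(Y)$ to the braids on $n-1$ strands that fix the first puncture, so we first find generators of that group.

\begin{lemma}\label{lem:K}
Let $m\ge2$ and let $K\subset B_m$ be the subgroup of braids whose permutation fixes $1$. Then $K$ is generated by $\sigma_1^2,\sigma_2,\dots,\sigma_{m-1}$.
\end{lemma}

\begin{proof}
Let $H$ be the subgroup generated by these elements. Then $H\subset K$, and $[B_m:K]=m$ because $B_m$ acts transitively on $\{1,\dots,m\}$. It suffices to show $[B_m:H]\le m$. Put $t_k=\sigma_1\cdots\sigma_k$ for $0\le k\le m-1$, with $t_0=1$, and $\Omega=\{Ht_0,\dots,Ht_{m-1}\}$. We show $Ht_k\sigma_j\in\Omega$ for all $k$ and all $1\le j\le m-1$.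

If $j\ge k+2$, then $t_k\sigma_j=\sigma_jt_k$ with $\sigma_j\in H$. If $j=k+1$, then $t_k\sigma_j=t_{k+1}$. If $j\le k-1$, then $\sigma_j$ commutes with $\sigma_{j+2},\dots,\sigma_k$ and $\sigma_{j+1}$ commutes with $t_{j-1}$, so
\[
t_k\sigma_j=t_{j-1}\,\sigma_j\sigma_{j+1}\sigma_j\,\sigma_{j+2}\cdots\sigma_k=t_{j-1}\,\sigma_{j+1}\sigma_j\sigma_{j+1}\,\sigma_{j+2}\cdots\sigma_k=\sigma_{j+1}t_k,
\]
with $\sigma_{j+1}\in H$. If $j=k$, then $t_k\sigma_k=w_kt_{k-1}$ with $w_k=t_{k-1}\sigma_k^2t_{k-1}^{-1}$, and we need $w_k\in H$. We have $w_1=\sigma_1^2$. For $k\ge2$, the braid relation gives $\sigma_{k-1}\sigma_k\sigma_{k-1}^{-1}=\sigma_k^{-1}\sigma_{k-1}\sigma_k$; squaring, and using that $\sigma_k$ commutes with $t_{k-2}$, we get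
\[
w_k=t_{k-2}\,\sigma_{k-1}\sigma_k^2\sigma_{k-1}^{-1}\,t_{k-2}^{-1}=t_{k-2}\,\sigma_k^{-1}\sigma_{k-1}^2\sigma_k\,t_{k-2}^{-1}=\sigma_k^{-1}w_{k-1}\sigma_k .
\]
So $w_k\in H$ by induction.

Right multiplication by $\sigma_j$ is an injective map from the finite set $\Omega$ to itself, hence a bijection, so $\Omega$ is also closed under $\sigma_j^{-1}$. Since $B_m$ acts transitively on the right cosets of $H$, the set $\Omega$ contains them all, and $[B_m:H]\le m$.
\end{proof}

\begin{proof}[Proof of (H3)]
If $g$ commutes with $\sigma_1$, then $T_{g(\alpha)}=g\sigma_1^2g^{-1}=T_\alpha$ by (T1), so $g(\alpha)=\alpha$ by (T2). With Lemma~\ref{lem:stab}, the centralizer of $\sigma_1$ equals $\langle\sigma_1\rangle\cdot\iota(\mathrm{Mod}(Y))$.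

Cap the boundary circle $\alpha$ of $Y$ with the disc $N_1$, now carrying a single puncture at its center $3/2$. The result $D'$ is a disc with the $n-1$ collinear punctures $3/2,3,\dots,n$, so $\mathrm{Mod}(D')=B_{n-1}$. Its generators are the half-twist $\sigma_1'$ in the disc bounded by $\delta$, which contains exactly the punctures $3/2$ and $3$, and the half-twists $\sigma'_j$ in $N_{j+1}$ for $2\le j\le n-2$. Extension by the identity gives the capping homomorphism $\kappa\colon\mathrm{Mod}(Y)\to B_{n-1}$. Its image lies in the subgroup $K$ fixing the first puncture, and its kernel is generated by the twist $T_{\alpha'}$ about a curve $\alpha'\subset Y$ parallel to $\alpha$ \cite[Prop.~3.19]{FM}.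

Let $\Gamma\subset\mathrm{Mod}(Y)$ be generated by $T_{\alpha'}$, by the twist $T_\delta$ about $\delta\subset Y$, and by the half-twists $s_j$ in $N_j\subset Y$ for $3\le j\le n-1$. Then $\kappa(T_\delta)=(\sigma_1')^2$ and $\kappa(s_j)=\sigma'_{j-1}$, so $\kappa(\Gamma)=K$ by Lemma~\ref{lem:K} with $m=n-1$. Since $\kappa(\mathrm{Mod}(Y))\subset K=\kappa(\Gamma)$ and $\ker\kappa\subset\Gamma$, we get $\Gamma=\mathrm{Mod}(Y)$. Finally $\iota(T_{\alpha'})=T_\alpha=\sigma_1^2$, $\iota(T_\delta)=(\sigma_1\sigma_2)^3$ and $\iota(s_j)=\sigma_j$, which proves (H3).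
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCK}
Valeriy G. Bardakov, Nafaa Chbili and Tatyana A. Kozlovskaya,
\emph{Extensions of braid group representations to the monoid of singular braids},
arXiv:2403.00516 (2024).

\bibitem{FM}
Farb and Margalit,
\emph{A Primer on Mapping Class Groups}.

\bibitem{FRZ}
Fenn, Rolfsen and Zhu,
Enseign. Math. 42 (1996), 75--96.

\end{thebibliography}
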